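# Approximate Steiner trees: linear excess in the plane, not in space

## 1. Angle error and relative excess

Take a tree network in $\mathbb R^d$ in which three edges meet at every inner node and every angle is within $\varepsilon$ of $120^\circ$. Compare it with the shortest network of the same combinatorial shape on the same end points. By what proportion can it be longer? The answer one would first guess is "by at most $C\varepsilon$, with a constant $C$ that does not depend on the number of points". We make this precise and test it on the smallest cases.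

**Topologies.** Let $d\ge 2$. A *Steiner topology* for $n$ terminals is a tree $\mathcal T$ with $n$ special vertices $t_1,\dots,t_n$ (terminals), all of degree at most $3$, and all other vertices (Steiner points) of degree exactly $3$. It is *full* if all terminals have degree $1$. With $k$ Steiner points, a full topology has degree sum $n+3k=2(n+k-1)$, so $k=n-2$. For $n=3$ there is one full topology, the star. For $n=4$ there are three: two adjacent Steiner points, each carrying two of the four terminals.

**Trees.** Let $p_1,\dots,p_n\in\mathbb R^d$, repetitions allowed. A *Steiner tree with topology $\mathcal T$* represents $t_i$ by $p_i$, each Steiner point by an arbitrary point and each edge by a straight segment. Edges may intersect. An edge of length $0$ is called degenerate, and so is a tree containing one. $L(T)$ is the sum of the edge lengths. A *minimum Steiner tree* of the points is a tree of minimum length interconnecting them.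

**Approximate Steiner trees.** For $\varepsilon\ge0$, an *$\varepsilon$-approximate Steiner tree* is a non-degenerate tree with a Steiner topology such that all angles spanned by pairs of edges at each Steiner point lie in $[\frac{2\pi}3-\varepsilon,\frac{2\pi}3+\varepsilon]$, angles being measured in $[0,\pi]$. For $n\ge3$ let $\mathcal A^d_\varepsilon(n)$ be the set of full $\varepsilon$-approximate Steiner trees on $n$ terminals in $\mathbb R^d$, and let $\overline{\mathcal A}{}^d_\varepsilon(n)$ be the subset of those $T$ whose terminals have a minimum Steiner tree with the same topology as $T$.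

**Relative excess.** For $T$ with topology $\mathcal T$ let $S(T)$ be the shortest tree with topology $\mathcal T$ on the terminals of $T$, degenerate trees allowed. It is known that $S(T)$ is unique, and we use this. Let $\overline F_d(\varepsilon,n)$ be the supremum of $\frac{L(T)-L(S(T))}{L(S(T))}$ over $T\in\overline{\mathcal A}{}^d_\varepsilon(n)$, and $F_d(\varepsilon,n)$ the same supremum over all $T\in\mathcal A^d_\varepsilon(n)$. Thus $\overline F_d\le F_d$.

The guess reads: *for any $d\ge2$ there exist $\varepsilon_0>0$ and $C_d>0$ such that $\overline F_d(\varepsilon,n)<C_d\,\varepsilon$ for all $\varepsilon\in(0,\varepsilon_0)$ and all $n\ge3$.*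

We write $L_{\mathcal T}(P)$ for the least length of a (possibly degenerate) tree with topology $\mathcal T$ on the labelled terminals $P$. Topologies are taken up to isomorphisms that fix the terminal labels, so there are finitely many full ones on $n$ terminals. For a unit vector $u$ put $P_ux=x-(x\cdot u)u$.

**Lemma 1.** For $n\ge3$ the length of a minimum Steiner tree of $P$ is $\min L_{\mathcal T}(P)$ over the full topologies $\mathcal T$.

*Proof.* A representation of a full topology interconnects $P$, so one inequality is clear. Conversely take a straight-line tree connecting $P$. Attach each terminal as a leaf, by a zero-length edge, to a vertex at its position. Repeatedly delete leaves that are not terminals, then replace paths through degree-2 vertices by single straight edges, then split each vertex of degree $m>3$ into $m-2$ vertices of degree $3$ joined by zero-length edges. No operation increases the length. The terminals are leaves and are the only leaves; since $n\ge3$, the result represents a full topology. $\square$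

For $n=3$ there is only one full topology, so $\overline{\mathcal A}{}^d_\varepsilon(3)=\mathcal A^d_\varepsilon(3)$.

**Three terminals.** Let $T$ have Steiner point $x$ and outward unit vectors $u_1,u_2,u_3$ towards $p_1,p_2,p_3$. Let $S(T)$ have Steiner point $s$. Put $z=x-s$ and $g=u_1+u_2+u_3$. Since $|p_i-x|=u_i\cdot(p_i-x)$ and $|p_i-s|\ge u_i\cdot(p_i-s)$, we get $L(T)-L(S)\le\sum u_i\cdot(s-x)=-z\cdot g$. Also $|z|\le|p_i-x|+|p_i-s|$ for each $i$, so $3|z|\le L(T)+L(S)$. Hence
$$L(T)-L(S)\le\tfrac13|g|\,\bigl(L(T)+L(S)\bigr),$$
and the question becomes how large the residual force $g$ can be.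

**Lemma 2.** Let $g$ be the sum of three unit vectors whose pairwise angles lie in $[\frac{2\pi}3-\varepsilon,\frac{2\pi}3+\varepsilon]$. (a) In any dimension $|g|^2\le6\varepsilon$. (b) If the vectors lie in a plane and $\varepsilon\le\pi/6$, then $|g|\le2\sin(\varepsilon/2)\le\varepsilon$.

*Proof.* If $\theta_{ij}$ are the angles, then $|g|^2=3+2\sum\cos\theta_{ij}=2\sum(\cos\theta_{ij}+\frac12)$. Each term of the last sum is at most $\varepsilon$ because $\cos$ is 1-Lipschitz. This is (a). In the plane, either the three angles sum to $2\pi$ or the largest is the sum of the other two. In the second case the largest is at least $\frac{4\pi}3-2\varepsilon$, which exceeds $\frac{2\pi}3+\varepsilon$ because $\varepsilon<\frac{2\pi}9$; this is impossible. So we may write the angles as $\frac{2\pi}3+a_i$ with $\sum a_i=0$, $|a_i|\le\varepsilon$. On $[-\frac\pi6,\frac\pi6]$ the function $a\mapsto\cos(\frac{2\pi}3+a)$ is convex, so $|g|^2$ is maximal at a vertex of the hexagon $\{\sum a_i=0,\ |a_i|\le\varepsilon\}$. At a vertex two of the $a_i$ are $\pm\varepsilon$; equal signs would make the third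 $\mp2\varepsilon$, so the vertices are the permutations of $(\varepsilon,-\varepsilon,0)$. There $\cos(\frac{2\pi}3+\varepsilon)+\cos(\frac{2\pi}3-\varepsilon)=-\cos\varepsilon$, so $|g|^2=3-2\cos\varepsilon-1=4\sin^2(\varepsilon/2)$. $\square$

So for three terminals in the plane the guess is right. In space, Lemma 2(a) gives only $\sqrt{6\varepsilon}$. The order $\sqrt\varepsilon$ is really attained by $|g|$, as the following *tripod* shows. For small $\varepsilon\ge0$ define $\beta=\beta(\varepsilon)\ge0$ by
$$-\tfrac12+\tfrac32\sin^2\beta=\cos(\tfrac{2\pi}3-\varepsilon),\qquad\text{i.e.}\qquad\sin^2\beta=\tfrac13(1-\cos\varepsilon)+\tfrac1{\sqrt3}\sin\varepsilon.\tag{1}$$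
As $\sin^2\beta/\varepsilon\to1/\sqrt3=0.577\ldots$, we have $\varepsilon/2\le\sin^2\beta\le\varepsilon$ for small $\varepsilon$. Let $e_0,e_1,e_2$ be unit vectors at mutual angles $120^\circ$ in a plane with unit normal $n$, and $u_i=\cos\beta\,e_i+\sin\beta\,n$. Then $u_i\cdot u_j=-\frac12\cos^2\beta+\sin^2\beta=\cos(\frac{2\pi}3-\varepsilon)$: all three angles are $\frac{2\pi}3-\varepsilon$, while $g=3\sin\beta\,n$ has size of order $\sqrt\varepsilon$. Now take the tree with Steiner point $x$ and terminals $x+u_i$. The terminals form an equilateral triangle with center $x+\sin\beta\,n$ and circumradius $\cos\beta$. At the center the outward unit vectors sum to $0$, so the center minimizes the (convex) length and $L(S)=3\cos\beta$. The relative excess is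
$$\frac{1-\cos\beta}{\cos\beta}=\frac{\sin^2\beta}{\cos\beta(1+\cos\beta)},$$
which for small $\varepsilon$ lies between $\varepsilon/4$ and $\varepsilon$. A force of order $\sqrt\varepsilon$ produced only a displacement of order $\sqrt\varepsilon$, and the excess is again linear. So the guess passes this test too. Nevertheless it is false.

**Theorem A.** For $d=2$, $0<\varepsilon\le\pi/6$ and all $n\ge3$,
$$\overline F_2(\varepsilon,n)\le F_2(\varepsilon,n)\le\frac{4\sin(\varepsilon/2)}{1-2\sin(\varepsilon/2)}<5\varepsilon.$$
For all $d\ge2$ and $6\varepsilon<1$: $F_d(\varepsilon,n)\le\frac{2\sqrt{6\varepsilon}}{1-\sqrt{6\varepsilon}}$.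

**Theorem B.** Let $d\ge3$. For every integer $K\ge2$ there are $n_K\in\mathbb N$ and $\varepsilon_K>0$ such that $\overline F_d(\varepsilon,n_K)\ge\frac K{600}\,\varepsilon$ for all $0<\varepsilon<\varepsilon_K$.

**Theorem C.** There are absolute constants $c,C,\varepsilon_0>0$ with $c\,\varepsilon^{2/3}\le\sup_nF_d(\varepsilon,n)\le C\varepsilon^{2/3}$ for all $d\ge3$ and $0<\varepsilon<\varepsilon_0$. In particular $\overline F_d(\varepsilon,n)\le C\varepsilon^{2/3}$.

So the guess holds for $d=2$ and fails for every $d\ge3$: given $d\ge3$ and any $\varepsilon_0,C_d>0$, choose $K>600\,C_d$ and $0<\varepsilon<\min(\varepsilon_0,\varepsilon_K)$; then Theorem B gives $\overline F_d(\varepsilon,n_K)>C_d\varepsilon$. Theorem C is not needed for this. The exact order of $\sup_n\overline F_d$ for $d\ge3$ is not determined here; by B and C it is $O(\varepsilon^{2/3})$ and not $O(\varepsilon)$.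

## 2. The force bound for many terminals: Theorem A

The argument for three terminals extends to any $n$ once we can bound the sum of all displacements of Steiner points by the total length, with a constant independent of $n$.

Let $T\in\mathcal A^d_\varepsilon(n)$ and $S=S(T)$, with Steiner points $x_v$ and $s_v$. Put $z_v=x_v-s_v$ at Steiner points and $z=0$ at terminals. For an edge $e$ oriented from $x$ to $y$ let $e_T,e_S$ be the edge vectors, $u_e=e_T/|e_T|$ and $\delta_e=e_T-e_S=z_y-z_x$. Let $g_v$ be the sum of the three outward unit vectors of $T$ at $v$.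

**Step 1: excess against forces.** Since $|e_T|=u_e\cdot e_T$ and $|e_S|\ge u_e\cdot e_S$,
$$L(T)-L(S)\le\sum_eu_e\cdot\delta_e=-\sum_vz_v\cdot g_v.\tag{2}$$
For the equality, regroup by vertices: the edge from $x$ to $y$ contributes $-u_e\cdot z_x$, where $u_e$ is outward at $x$, and $u_e\cdot z_y$, where $-u_e$ is outward at $y$.

**Step 2: total displacement against total length.** This step removes any dependence on $n$.

**Lemma 3 (routing).** $\sum_v|z_v|\le\sum_e|\delta_e|\le L(T)+L(S)$.

*Proof.* The second inequality is $|\delta_e|\le|e_T|+|e_S|$. Root the tree at a terminal. Each Steiner point has two children; call them left and right. Let $\pi(v)$ be the path from $v$ to its right child and from then on always to left children, until a terminal is reached. An edge to a right child lies only in $\pi$ of its upper end. An edge to a left child lies in at most one $\pi(v)$: going up from it through left-child edges to the first right child, $v$ must be the parent of that right child. So each edge lies in at most one of the paths. As $z=0$ at the terminal where $\pi(v)$ ends, $|z_v|\le\sum_{e\in\pi(v)}|\delta_e|$.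 Sum over $v$. $\square$

**Step 3: conclusion.** If $|g_v|\le\delta<1$ for all $v$, then (2) and Lemma 3 give $L(T)-L(S)\le\delta(L(T)+L(S))$. Hence $L(S)\ge\frac{1-\delta}{1+\delta}L(T)>0$ and
$$\frac{L(T)-L(S)}{L(S)}\le\frac{1+\delta}{1-\delta}-1=\frac{2\delta}{1-\delta}.$$
By Lemma 2(a) we may take $\delta=\sqrt{6\varepsilon}$ in any dimension. By Lemma 2(b) we may take $\delta=2\sin(\varepsilon/2)$ if $d=2$ and $\varepsilon\le\pi/6$. As $\delta\le\varepsilon$ in this case, the bound is at most $\frac{2\varepsilon}{1-\varepsilon}$, which is $<5\varepsilon$ since $\varepsilon\le\pi/6<\frac35$. This proves Theorem A. $\blacksquare$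

In space this method stops at Lemma 2. In the plane the angle deviations sum to zero, so their first-order contribution to $|g|^2$ cancels. In space three vectors can close up to a shallow cone, all deviations can be $-\varepsilon$, and then $|g_v|=3\sin\beta\sim\sqrt\varepsilon$. To get a linear bound one would have to gain another factor $\sqrt\varepsilon$ from the displacements, as happened for the tripod. The next section shows why this can fail.

## 3. Bending cost and the transport of displacements

Let us bound the excess from below. Take a tree, displace its Steiner points by $tz_x$, and compare first-order gain with second-order cost.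

**Lemma 4.** Let $T$ be a non-degenerate tree with full topology $\mathcal T$. Let its edge $e$, oriented from $x$ to $y$, have length $\ell_e$ and unit direction $d_e$. Let $z_x$ be vectors at the Steiner points, $z=0$ at terminals, $\Delta_e=z_y-z_x$, and let $g_x$ be the sum of the outward unit vectors at $x$. Let $t>0$ be such that $\ell_e+t\,d_e\cdot\Delta_e\ge0$ for all $e$, and $\ell_e+t\,d_e\cdot\Delta_e\ge\ell_e/2$ whenever $P_{d_e}\Delta_e\ne0$. Then
$$L(S(T))\le L(T)-t\sum_xz_x\cdot g_x+t^2\sum_e\frac{|P_{d_e}\Delta_e|^2}{\ell_e}.\tag{3}$$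

*Proof.* Move each Steiner point $x$ to $x+tz_x$. The new edge vector is $\ell_ed_e+t\Delta_e$. With $A=\ell_e+t\,d_e\cdot\Delta_e$ its length is $\sqrt{A^2+t^2|P_{d_e}\Delta_e|^2}$. This equals $A$ if $P_{d_e}\Delta_e=0$. Otherwise it is at most $A+\frac{t^2|P_{d_e}\Delta_e|^2}{2A}\le A+\frac{t^2|P_{d_e}\Delta_e|^2}{\ell_e}$. Sum over $e$ and use $\sum_ed_e\cdot\Delta_e=-\sum_xz_x\cdot g_x$, as in (2). $\square$

Suppose that at some Steiner points $v$ the three edges form the shallow cone of the tripod, so $g_v=3\sin\beta\,n_v$, and that $g=0$ at all others. Put $B=\sum_vz_v\cdot n_v$ over the cone points and $R=\sum_e|P_{d_e}\Delta_e|^2/\ell_e$. If $B,R>0$ and $t=\frac{3\sin\beta\,B}{2R}$ is admissible, then (3) gives an excess of at least $\frac{9\sin^2\beta}4\cdot\frac{B^2}R$. Since $\sin^2\beta\ge\varepsilon/2$, *to beat every linear bound we need displacement fields for which $B^2/(R\,L(T))$ is unbounded*. For the tripod and $z=n$ we have $B=1$, $R=3\cos^2\beta$, $L=3$: a bounded ratio.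

We look at binary trees of depth $K$: a root edge, then $2^j$ Steiner points in generation $j$ for $0\le j<K$, and $2^K$ leaf edges. For orientation we compute $B$ and $R$ with the directions at $\beta=0$.

**First try: a planar tree lifted off its plane.** Let all $n_v$ be equal to $n$ and take $z_v=n$ everywhere. Edges between Steiner points do not bend, and $B=2^K-1$. But each leaf edge bends by a full unit, so by Cauchy–Schwarz over the leaf edges $R\,L\ge\bigl(\sum\frac1{\ell_e}\bigr)\bigl(\sum\ell_e\bigr)\ge4^K$, and $B^2/(RL)\le1$ whatever the lengths are. Nothing is gained over the tripod.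

**Transport.** An edge with direction $u$ is not bent exactly when $P_uz$ is the same at both ends. So think of a transverse vector $p_e\perp u_e$ carried by each edge. At a vertex with $\beta=0$ and outward vectors $e_0$ (back to the parent), $e_1,e_2$, let $f_i=n\times e_i$. If the incoming transverse vector is $c(f_0+\sigma n)$, we may take $z=c(f_0+\sigma n)$. Since $f_0\cdot f_i=e_0\cdot e_i=-\frac12$, the children carry
$$P_{e_i}z=c\bigl(-\tfrac12f_i+\sigma n\bigr),\qquad i=1,2.$$
The in-plane part is halved and the normal part is not. If $\sigma=0$, the transverse vectors have size $2^{-j}$ in generation $j$. Each generation then carries the same total, while the bending cost at $2^K$ unit leaf edges is only $2^K4^{-K}=2^{-K}$. But then $B=0$. So we want a small normal part $\sigma$, with gain $\sigma c$ at each vertex and about $\sigma K$ over $K$ generations.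

The obstacle is visible in the formula: if the child lies in the same plane, the ratio of normal to in-plane part has become $2\sigma$, then $4\sigma$, and so on; the normal part does not decay, and we are back at the first try. The way around it is to *rotate the plane of the child about the connecting edge* so that in the child's own frame the incoming vector has again the form $c'(f_0'+\sigma n')$ with the same $\sigma$. Then the size of the transverse vector is multiplied in each generation by $\sqrt\rho$, where $\rho=\frac{1/4+\sigma^2}{1+\sigma^2}$.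

For fixed $\sigma>0$ this still does not help. With $|p_\emptyset|=1$ we have $B\le\sigma\sum_{j<K}(2\sqrt\rho)^j\le\sigma\frac{(2\sqrt\rho)^K}{2\sqrt\rho-1}$. By Cauchy–Schwarz over the leaf edges $RL\ge\bigl(\sum_{\rm leaves}|p|\bigr)^2=(2\sqrt\rho)^{2K}$. Hence $B^2/(RL)\le\sigma^2/(2\sqrt\rho-1)^2$ for every $K$. The last generation dominates. But $(4\rho)^K\le(1+4\sigma^2)^K$ stays bounded if $\sigma=K^{-1/2}$, and then all generations count equally: $B$ is of order $\sigma K=\sqrt K$, and $B^2/(RL)$ will be of order $K$. This is the construction.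

## 4. The twisted binary trees

Let $K\ge2$, $\sigma=K^{-1/2}$, and let $\beta$ be given by (1). We work in $\mathbb R^3$.

**Step 1: the directions.** We define the frames recursively, for exact $\beta$, so that the transport works without error. For words $\omega\in\{1,2\}^j$, $0\le j\le K$, write $|\omega|=j$. We define unit vectors $u_\omega$ and vectors $0\ne p_\omega\perp u_\omega$, starting from fixed $u_\emptyset$ and $p_\emptyset$. Given $(u_\omega,p_\omega)$ with $|\omega|<K$, put $u_0=-u_\omega$ and
$$c_\omega=\frac{|p_\omega|}{\sqrt{1+\sigma^2\cos^2\beta}}.$$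
Let $(u_0,f_0,m)$ be the positively oriented orthonormal frame with $p_\omega=c_\omega(f_0+\sigma\cos\beta\,m)$. It exists and is unique, because in the plane $u_0^\perp$ exactly one rotation of an oriented frame brings the direction of $f_0+\sigma\cos\beta\,m$ to that of $p_\omega$. Put
$$e_0=\cos\beta\,u_0-\sin\beta\,m,\qquad n=n_\omega=\sin\beta\,u_0+\cos\beta\,m,\qquad e_{1,2}=-\tfrac12e_0\pm\tfrac{\sqrt3}2f_0.$$
This is a rotation of $(u_0,m)$ about $f_0$, so $(e_0,f_0,n)$ is again a positively oriented orthonormal frame. Set
$$u_i=\cos\beta\,e_i+\sin\beta\,n\ (i=0,1,2),\quad z_\omega=c_\omega(f_0+\sigma n),\quad u_{\omega i}=u_i,\quad p_{\omega i}=P_{u_i}z_\omega\ (i=1,2).$$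
For $i=0$ this is consistent, as $\cos\beta\,e_0+\sin\beta\,n=u_0$.

**Step 2: the properties we need.** As for the tripod, $u_0,u_1,u_2$ have pairwise inner products $-\frac12+\frac32\sin^2\beta$, so by (1) pairwise angles $\frac{2\pi}3-\varepsilon$, and
$$u_0+u_1+u_2=3\sin\beta\,n_\omega,\qquad z_\omega\cdot n_\omega=\sigma c_\omega.\tag{4}$$
Since $z_\omega=c_\omega f_0+c_\omega\sigma\sin\beta\,u_0+c_\omega\sigma\cos\beta\,m$, we have $P_{u_\omega}z_\omega=p_\omega$. So the edge arriving at the vertex with direction $u_\omega$ sees $p_\omega$, and the edges leaving it see $p_{\omega1},p_{\omega2}$. Next, $|p_{\omega i}|^2=|z_\omega|^2-(z_\omega\cdot u_i)^2$ with $|z_\omega|^2=c_\omega^2(1+\sigma^2)$ and $z_\omega\cdot u_i=c_\omega(\pm\frac{\sqrt3}2\cos\beta+\sigma\sin\beta)$. Expanding the square gives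
$$\frac{|p_{\omega i}|^2}{|p_\omega|^2}=\frac{\frac14+\sigma^2+(\frac34-\sigma^2)\sin^2\beta\mp\sqrt3\,\sigma\sin\beta\cos\beta}{1+\sigma^2\cos^2\beta}.\tag{5}$$
Everything is continuous in $\beta$. At $\beta=0$ the ratio is $\frac{1/4+\sigma^2}{1+\sigma^2}\ge\frac14$, so for small $\beta$ (depending on $K$) no $p_{\omega i}$ vanishes and the recursion runs through all $K$ generations.

**Step 3: the tree.** Let $\ell_\omega>0$ be lengths. The tree has a root terminal $r$, an edge $E_\emptyset$ from $r$ to a Steiner point $v_\emptyset$, and for $|\omega|<K$ edges $E_{\omega1},E_{\omega2}$ from $v_\omega$ to $v_{\omega1},v_{\omega2}$ (to terminals $t_{\omega i}$ if $|\omega|=K-1$). The edge $E_\omega$ has direction $u_\omega$, pointing away from $r$, and length $\ell_\omega$. We call $E_\emptyset$ and the $E_\omega$ with $|\omega|=K$ *end edges* and the others *interior edges*.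

**Step 4: embeddedness at $\beta=0$.** We shall need that the limiting tree has no self-intersections. The twist gives this for almost all lengths.

**Lemma 5.** For almost every choice of lengths the tree $\Gamma$ obtained for $\beta=0$ is embedded.

*Proof.* First we show $n_{\omega i}\ne\pm n_\omega$. At $\beta=0$ write $n=n_\omega$ and $f_i=n\times e_i$, which for $i=0$ is the given $f_0$. As in Section 3, $p_{\omega i}=c_\omega(-\frac12f_i+\sigma n)$. At the child, with primes for its data, $e_0'=-e_i$ and $p_{\omega i}=c'(f_0'+\sigma n')$ with $c'>0$ and $f_0'=n'\times e_0'$. If $n'=n$, then $f_0'=-f_i$, and comparing coefficients gives $c'=c_\omega/2$ and $c'=c_\omega$. If $n'=-n$, then $f_0'=f_i$ and $c'=-c_\omega/2$. Both are impossible.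

Hence at the two ends of an interior edge $g$ the planes spanned by the edges are distinct, and their direction spaces meet only in the line of $g$. Let $E,g,F$ be consecutive edges of a path. If their directions were dependent, the direction of $F$ would lie in both direction spaces, so $F$ would be parallel to $g$, contrary to the $120^\circ$ angle. So *any three consecutive edges of a path in $\Gamma$ have linearly independent directions*.

Let $E,F$ be non-adjacent edges and $g_1,\dots,g_k$, $k\ge1$, the edges of the path between them. If $E\cap F\ne\emptyset$, then $\sum_j\pm\ell_{g_j}u_{g_j}\in W:=\mathrm{span}(u_E,u_F)$. Not all $u_{g_j}$ lie in $W$: otherwise $E$, $g_1$ and the next edge of the path ($g_2$, or $F$ if $k=1$) would have three independent directions in $W$, but $\dim W\le2$. So an intersection forces a nontrivial linear condition on the lengths, since the directions do not depend on the lengths. There are finitely many pairs, so almost every choice of lengths violates all these conditions. Adjacent edges meet at $120^\circ$, only at their common vertex. $\square$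

## 5. Dense points on an embedded tree force its topology

Without a minimality condition we could now insert the trees into (3). For Theorem B the terminals must also have a minimum Steiner tree of the given topology, and nothing says that the tree $\Gamma$ is minimal for its leaves. We force this by placing many further points on the edges of $\Gamma$.

We write $\mathcal H^1$ for one-dimensional Hausdorff measure; for a finite union of segments it is the length, overlaps counted once. Two classical theorems are used. *Blaschke's theorem*: a sequence of nonempty compact subsets of a fixed ball has a subsequence that converges in the Hausdorff metric, and the limit is connected if the sets are. *Gołąb's theorem*: $\mathcal H^1$ is lower semicontinuous along Hausdorff-convergent sequences of compact connected sets.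

**Lemma 6.** Let $\Gamma\subset\mathbb R^3$ be an embedded finite tree with straight edges, with at least one non-leaf vertex, whose non-leaf vertices have degree $3$ and $120^\circ$ angles. For $M\in\mathbb N$ let $N_M$ consist of the leaves of $\Gamma$ and the points dividing each edge into $M$ equal parts (not including the vertices of degree $3$). For all large $M$: every connected finite union $\Sigma$ of segments with $\Sigma\supset N_M$ satisfies $\mathcal H^1(\Sigma)\ge L(\Gamma)$, with equality only if $\Sigma=\Gamma$.

The simplest case to keep in mind is a single tripod $\Gamma$. Then there is nothing to cut, Steps 2–4 below are only used to set up notation, and Step 5 is the usual proof that $120^\circ$ tripods are minimal.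

**Step 1: a competitor is close to $\Gamma$.** Suppose the lemma fails. Then for infinitely many $M$ there is such a $\Sigma_M\ne\Gamma$ with $\mathcal H^1(\Sigma_M)\le L(\Gamma)$. The $\Sigma_M$ are connected, contain the leaves and have bounded length, so they lie in a fixed ball. By Blaschke's theorem a subsequence converges to a compact connected $\Sigma_0$, and $\Sigma_0\supset\Gamma$ since the $N_M$ become dense in $\Gamma$. By Gołąb's theorem $\mathcal H^1(\Sigma_0)\le L(\Gamma)=\mathcal H^1(\Gamma)$, so $\mathcal H^1(\Sigma_0\setminus\Gamma)=0$. If some $x\in\Sigma_0$ had distance $\delta>0$ from $\Gamma$, connectedness would make $\Sigma_0$ meet all spheres around $x$ of radius $<\delta$. As $|\cdot-x|$ is 1-Lipschitz, $\mathcal H^1(\Sigma_0\cap B(x,\delta))\ge\delta$, a contradiction. So $\Sigma_0=\Gamma$, and $\Sigma_M\to\Gamma$ along the subsequence.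

**Step 2: small discs separate a neighborhood of $\Gamma$.** We want to cut $\Sigma_M$ where $\Gamma$ can be cut. Let $V_\rho(A)$ be the open $\rho$-neighborhood of $A$. Let $E$ be an edge with ends $x^\pm$ and direction $u$ from $x^-$ to $x^+$, and let $J=[a,b]$ be a closed segment in its relative interior (points of $E$ are identified with coordinates). For $y\in J$ put $D_\rho(y)=\{x:(x-y)\cdot u=0,\ |x-y|<\rho\}$. *For small $\rho$ and all $y\in J$, the set $V_\rho(\Gamma)\setminus D_\rho(y)$ is the disjoint union of open sets $V^-,V^+$ containing the components of $\Gamma\setminus\{y\}$ with $x^-$ and $x^+$, respectively.*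

Take $I=[a',b']$ in the interior of $E$ with $a'<a<b<b'$. Let $A^\pm$ be the closures of the components of $\Gamma\setminus I$ containing $x^\pm$. Let $2\rho$ be less than $\mathrm{dist}(A^-,A^+)$, $\mathrm{dist}(A^-,[\frac{a+a'}2,b'])$, $\mathrm{dist}(A^+,[a',\frac{b+b'}2])$, $a-a'$ and $b'-b$; all are positive since $\Gamma$ is embedded. Put
$$V^-=V_\rho(A^-)\cup\{x\in V_\rho(I):(x-y)\cdot u<0\},\qquad V^+=V_\rho(A^+)\cup\{x\in V_\rho(I):(x-y)\cdot u>0\}.$$
These are open subsets of $V_\rho(\Gamma)=V_\rho(A^-)\cup V_\rho(I)\cup V_\rho(A^+)$.

- *They are disjoint.* $V_\rho(A^-)\cap V_\rho(A^+)=\emptyset$, and the two half-space parts are disjoint. If $x\in V_\rho(A^-)\cap V_\rho(I)$ with $(x-y)\cdot u>0$, choose $w\in I$ with $|x-w|<\rho$. Its coordinate exceeds $a-\rho>\frac{a+a'}2$, yet $\mathrm{dist}(w,A^-)<2\rho$, a contradiction. The other case is symmetric.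
- *They cover.* A point $x\in V_\rho(\Gamma)$ outside $V^-\cup V^+$ lies in $V_\rho(I)$ with $(x-y)\cdot u=0$. For some $w\in I$, $|x-y|\le|x-w|<\rho$, so $x\in D_\rho(y)$.
- *They avoid the disc.* $\mathrm{dist}(y,A^\pm)>2\rho$, so $D_\rho(y)\cap V_\rho(A^\pm)=\emptyset$, and $(x-y)\cdot u=0$ on $D_\rho(y)$.
- *They contain the right parts.* The components of $\Gamma\setminus\{y\}$ are contained in $A^-\cup[a',y)\subset V^-$ and $(y,b']\cup A^+\subset V^+$.

**Step 3: a competitor has one-point cross-sections.** For every edge choose $J_E$ in its relative interior such that $\eta:=L(\Gamma)-\sum_E|J_E|<\min_E|J_E|$. Choose $\rho$ so small that Step 2 holds for all $E$ and that the tubes $\bigcup_{y\in J_E}D_\rho(y)$ are pairwise disjoint. Fix $M$ in the subsequence so large that $\Sigma:=\Sigma_M\subset V_\rho(\Gamma)$ and that for each degree-3 vertex $v$ and each edge $E\ni v$ the set $N_M$ contains a point of $E$ strictly between $v$ and $J_E$.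

There are leaves of $\Gamma$ on both sides of each edge, and $\Sigma$ is connected and contains them. So by Step 2 $\Sigma$ meets $D_\rho(y)$ for all $E$ and all $y\in J_E$. Orthogonal projection to the line of $E$ does not increase lengths of segments, so $\Sigma$ has length at least $\int_{J_E}\#(\Sigma\cap D_\rho(y))\,dy\ge|J_E|$ in the tube of $E$. Since $\mathcal H^1(\Sigma)\le\eta+\sum_E|J_E|$ and the tubes are disjoint, for each $E$
$$\int_{J_E}\bigl(\#(\Sigma\cap D_\rho(y))-1\bigr)\,dy\le\eta<|J_E|.$$
So the integer-valued function $\#(\Sigma\cap D_\rho(y))\ge1$ takes the value $1$. Call an edge *inner* if it joins two degree-3 vertices. For every inner edge $E$ fix $\bar y_E\in J_E$ such that $\Sigma\cap D_E$, with $D_E:=D_\rho(\bar y_E)$, is a single point $y_E$. Let $V_E^\pm$ be the sets $V^\pm$ for $y=\bar y_E$. For a nonempty connected set $A\subset\Gamma\setminus\{\bar y_E\}$ let $V_E(A)$ be the one of $V_E^\pm$ that contains $A$. Each point of $\Sigma\setminus\{y_E\}$ lies in exactly one of $V_E^\pm$.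

**Step 4: cutting $\Sigma$ into connected pieces, one for each degree-3 vertex.** Two facts are used.

*Fact 1. For inner edges $E\ne E'$, $y_{E'}\in V_E(\{\bar y_{E'}\})$.* Indeed $D_{E'}\subset V_\rho(\Gamma)$ is connected and disjoint from $D_E$, so it lies in one of $V_E^\pm$; it contains both $y_{E'}$ and $\bar y_{E'}$.

*Fact 2. If a connected set $X=A\cup B$ with $A,B$ closed in $X$ and $A\cap B=\{y\}$, then $A$ and $B$ are connected.* If $A=A_1\sqcup A_2$ with $A_i$ closed, $y\in A_1$ and $A_2\ne\emptyset$, then $X=(A_1\cup B)\sqcup A_2$ splits $X$. The argument for $B$ is the same.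

For a set $\mathcal E$ of inner edges and a component $C$ of $\Gamma\setminus\{\bar y_E:E\in\mathcal E\}$ put
$$\Sigma_C=\{x\in\Sigma:\ x\in V_E(C)\cup\{y_E\}\text{ for all }E\in\mathcal E\}.$$
This set is closed, since each condition removes from $\Sigma$ one of the open sets $V_E^\pm$.

*Claim: all $\Sigma_C$ are connected and their union is $\Sigma$.* We use induction on $|\mathcal E|$. For $\mathcal E=\emptyset$ the only piece is $\Sigma$. Suppose the claim holds for $\mathcal E$ and add an inner edge $E'\notin\mathcal E$. Let $C$ be the component containing $\bar y_{E'}$ and $C^\pm$ the two components of $C\setminus\{\bar y_{E'}\}$, named by the sides of $E'$.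

The piece $\Sigma_C$ is cut in two. By Fact 1, $y_{E'}\in V_E(C)$ for all $E\in\mathcal E$, so $y_{E'}\in\Sigma_C$. Now $\Sigma_C$ is the union of its closed subsets $\Sigma_C\setminus V_{E'}^+$ and $\Sigma_C\setminus V_{E'}^-$, whose intersection is $\{y_{E'}\}$. By Fact 2 both are connected. They are the new sets $\Sigma_{C^-}$ and $\Sigma_{C^+}$, because $V_E(C^\pm)=V_E(C)$ for $E\in\mathcal E$.

The other pieces do not change. Let $C_1\ne C$ be another component; we show $\Sigma_{C_1}\subset V_{E'}(C_1)$. Some $E\in\mathcal E$ separates $C_1$ from $C$, i.e. $V_E(C_1)\ne V_E(C)$. By Fact 1, $y_{E'}\in V_E(C)$, so $y_{E'}\notin\Sigma_{C_1}$. Hence the connected set $\Sigma_{C_1}$ is disjoint from $D_{E'}$ and lies in one of $V_{E'}^\pm$. To see in which, choose $E_1\in\mathcal E$ with $\bar y_{E_1}\in\overline{C_1}$. Then $y_{E_1}\in\Sigma_{C_1}$: for $E\in\mathcal E\setminus\{E_1\}$, Fact 1 gives $y_{E_1}\in V_E(\{\bar y_{E_1}\})=V_E(C_1)$, because $C_1\cup\{\bar y_{E_1}\}$ is connected and avoids $\bar y_E$. In the same way $y_{E_1}\in V_{E'}(\{\bar y_{E_1}\})=V_{E'}(C_1)$. So $\Sigma_{C_1}\subset V_{E'}(C_1)$,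 and the claim is proved.

Now let $\mathcal E$ be the set of all inner edges. Each component contains exactly one degree-3 vertex $v$; denote it by $C_v$ and put $\Sigma_v=\Sigma_{C_v}$. For $v\ne w$ some $E$ separates $C_v$ from $C_w$, so $\Sigma_v\cap\Sigma_w\subset\{y_E\}$, and therefore $\mathcal H^1(\Sigma)=\sum_v\mathcal H^1(\Sigma_v)$. The piece $\Sigma_v$ contains $y_E$ for each inner $E\ni v$ (as shown for $y_{E_1}$) and every point of $\Sigma\cap C_v$. In particular it contains the leaves adjacent to $v$ and the points of $N_M$ on edges $E\ni v$ strictly between $v$ and $J_E$.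

Finally, arcs exist in $\Sigma_v$. Let $Y$ be the set of all $y_E$. The set $\Sigma\setminus Y$ has finitely many components, each a finite union of segments without some points. Each is disjoint from all $D_E$, hence on one side of each $E$, so $\Sigma_v\setminus Y$ is a union of such components. Since $\Sigma_v$ is closed, it is a finite union of closed segments and points. Being connected, it is arcwise connected by polygonal arcs.

**Step 5: calibration of each piece.** Now we bound $\mathcal H^1(\Sigma_v)$ from below so that the bounds sum to $L(\Gamma)$. Let $u_1,u_2,u_3$ be the outward unit vectors of $\Gamma$ at $v$, so $\sum u_i=0$, and let $y_1,y_2,y_3\in\Sigma_v$ be the corresponding points: $y_E$ for an inner edge, the leaf for an edge ending at a leaf. Take an arc in $\Sigma_v$ from $y_1$ to $y_2$, and an arc in $\Sigma_v$ from $y_3$ stopped at its first point $s$ on the first arc. Then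
$$\mathcal H^1(\Sigma_v)\ge\sum_i|y_i-s|\ge\sum_iu_i\cdot(y_i-s)=\sum_iu_i\cdot(y_i-v).$$
Sum over $v$. An inner edge $E$ from $v$ to $w$ with direction $u$ contributes $u\cdot(y_E-v)-u\cdot(y_E-w)=|E|$, and an edge ending at a leaf also contributes $|E|$. So $\mathcal H^1(\Sigma)\ge L(\Gamma)$.

**Step 6: equality forces $\Sigma=\Gamma$.** Since $\mathcal H^1(\Sigma)\le L(\Gamma)$, equality holds throughout Step 5. Hence $y_i=s+\lambda_iu_i$ with $\lambda_i\ge0$, the arcs consist of the segments $[s,y_i]$, and the rest of $\Sigma_v$ has measure $0$. A connected finite union of segments with more than one point has positive length near each of its points, so $\Sigma_v=\bigcup_i[s,y_i]$.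

By Step 4, $\Sigma_v$ contains points $q_i=v+\tau_iu_i$ of $N_M$ with $\tau_i>0$, $i=1,2,3$. For $i\ne j$ the vector $q_i-q_j=\tau_iu_i-\tau_ju_j$ is not parallel to $u_i$ or $u_j$, and not to the third one, $-(u_i+u_j)$, because the coefficients $\tau_i,-\tau_j$ have opposite signs. Hence $q_i\ne s$ (otherwise $q_j-q_i$ would be parallel to some $u_k$), and no two of the $q_i$ lie on a common ray $s+\mathbb R_{\ge0}u_k$. So from $s$ the points $q_1,q_2,q_3$ are seen in the three directions $u_1,u_2,u_3$ in some order. These sum to $0$, so $s$ minimizes the convex function $x\mapsto\sum|x-q_i|$. This function is strictly convex since the $q_i$ are not collinear, and $v$ minimizes it too. Thus $s=v$. Then $y_i=v+\lambda_iu_i$. For an inner edge $y_E$ lies on the line of $E$ and in $D_E$, so $y_E=\bar y_E$. Hence $\Sigma_v=\bigcup_i[v,y_i]$ for all $v$ and $\Sigma=\Gamma$, a contradiction. $\square$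

## 6. Jogs: terminals that do not pin the chain

If we put terminals directly on the edges of the twisted tree, the topology is no longer full. Worse, $z=0$ at these terminals, so an interior edge could not carry the vector $p_\omega$ along without bending. The remedy is to replace each such terminal by two nearby terminals on short legs. A Steiner point that moves *along its leg* changes the length of the leg but does not bend it. So we point the legs in a direction whose transverse part is parallel to $p_\omega$.

**The trees $T(\beta,\kappa)$.** Fix $K\ge2$, $\sigma=K^{-1/2}$ and $|p_\emptyset|=1$. Choose lengths $\ell_\emptyset\in[2^K,2^K+1]$ and $\ell_\omega\in[1,2]$ otherwise, such that the tree $\Gamma$ for $\beta=0$ is embedded (Lemma 5). Fix $M\ge2$ for which the conclusion of Lemma 6 holds, and let $N=N_M$. The points of $N$ in the relative interiors of edges are called *coarse points* and denoted by $b$. For $\kappa>0$ and small $\beta$, replace each $E_\omega$ by a *chain* of $M$ segments (*pieces*) of length $\ell_\omega/M$ and direction $u_\omega$, consecutive ones joined by a *jog*.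 With $\hat p_\omega=p_\omega/|p_\omega|$ and
$$a_\omega=\tfrac12u_\omega+\tfrac{\sqrt3}2\hat p_\omega,$$
a jog consists of Steiner points $v$, where the previous piece ends, and $v'=v+\kappa a_\omega$, where the next piece starts, joined by an edge, and of terminals
$$q=v+\tfrac\kappa8(u_\omega-a_\omega),\qquad q'=v'-\tfrac\kappa8(u_\omega-a_\omega)$$
joined to $v$ and $v'$, respectively, by *legs*. Since $a_\omega\cdot u_\omega=\frac12$, $u_\omega-a_\omega$ is a unit vector. The outward unit vectors are $-u_\omega,\ a_\omega,\ u_\omega-a_\omega$ at $v$ and $-a_\omega,\ u_\omega,\ -(u_\omega-a_\omega)$ at $v'$. In both cases their sum is $0$, so the angles are exactly $120^\circ$. At $v_\omega$ all angles are $\frac{2\pi}3-\varepsilon$. Hence $T(\beta,\kappa)$ is a full $\varepsilon$-approximate Steiner tree.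

There are $2^{K+1}-1$ chains with $M-1$ jogs each. So the topology $\mathcal T$ of $T(\beta,\kappa)$ and its number of terminals $n_K=1+2^K+2(M-1)(2^{K+1}-1)$ do not depend on $\beta,\kappa$. Let $P(\beta,\kappa)$ be its labelled terminals; they depend continuously on $\beta$. As $\kappa\to0$, $P(0,\kappa)\to N$, both terminals $q,q'$ of a jog tending to the corresponding coarse point $b$, and $L(T(0,\kappa))\to L(\Gamma)$.

## 7. All other topologies are longer

**Lemma 7.** For all small $\kappa>0$: $L_{\mathcal T'}(P(0,\kappa))>L_{\mathcal T}(P(0,\kappa))=L(T(0,\kappa))$ for every full topology $\mathcal T'\ne\mathcal T$.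

The equality holds because, for the topology $\mathcal T$, length is a convex function of the Steiner points, and at the non-degenerate tree $T(0,\kappa)$ its gradient is $0$. Suppose the inequality fails for arbitrarily small $\kappa$. As there are finitely many topologies, there are a fixed $\mathcal T'\ne\mathcal T$ and $\kappa_i\to0$ with shortest trees $T_i$ of topology $\mathcal T'$ on $P(0,\kappa_i)$ such that $L(T_i)\le L(T(0,\kappa_i))\to L(\Gamma)$.

**Step 1: the limit is $\Gamma$, traversed once.** Here Lemma 6 enters. The $T_i$ lie in a fixed ball. Pass to a limit $T_\infty$, a possibly degenerate representation of $\mathcal T'$ with $L(T_\infty)\le L(\Gamma)$, whose image is a connected finite union of segments containing $N$. The image has measure at most $L(T_\infty)$. So by Lemma 6 the image is $\Gamma$ and $L(T_\infty)=L(\Gamma)$. Contract all zero-length edges of $T_\infty$. We get a tree $G$ of total length $L(\Gamma)$ and a map $\varphi:G\to\Gamma$, isometric on edges and onto.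

The map $\varphi$ is injective. Suppose $\varphi(x)=\varphi(y)$ with $x\ne y$. The path from $x$ to $y$ in $G$ maps to a nonconstant closed polygonal curve in the tree $\Gamma$. Consider a point of this curve that is not a vertex of $\Gamma$, not the base point of the curve and not the image of a vertex of the path. It is passed only transversally, and it separates $\Gamma$, so the closed curve passes it at least twice. Such points form a set of positive measure. Hence $L(\Gamma)=L(G)=\int_\Gamma\#\varphi^{-1}(w)\,d\mathcal H^1(w)>\mathcal H^1(\Gamma)=L(\Gamma)$, a contradiction. So $\varphi$ is a homeomorphism.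

**Step 2: the possible topologies $\mathcal T'$.** We count what has been contracted. Let a vertex of $G$ come from a contracted component with $k$ Steiner points, $\tau$ terminals and $\delta$ leaving edges. The component is a tree with $k+\tau$ vertices, so the degree sum is $3k+\tau=2(k+\tau-1)+\delta$, i.e. $k=\tau+\delta-2$. By Step 1, $\delta$ is the degree of $\Gamma$ at the image point ($2$ at interior points of edges), and all terminals with the same limit position belong to one component. Thus:

- at leaves of $\Gamma$: $\tau=\delta=1$ and $k=0$;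
- at degree-3 vertices: $\tau=0$, $\delta=3$ and $k=1$;
- at coarse points: $\tau=\delta=2$ and $k=2$;
- at other points: $\delta=2$, $\tau=0$, hence $k=0$, which is impossible, so there are no such vertices.

At a coarse point the two terminals have degree $1$ and lie in a connected component with two Steiner points $s_1,s_2$. So they are attached to Steiner points of the component, and $s_1,s_2$ are adjacent. The remaining free places of $s_1,s_2$ are taken by the leaving edges, "$-$" towards $r$ and "$+$" away from $r$. So $\mathcal T'$ arises from $\Gamma$ by replacing each coarse point by two adjacent Steiner points with $q,q',-,+$ attached in one of three ways: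

- I: $\{-,q\},\{q',+\}$;
- II: $\{-,q'\},\{q,+\}$;
- III: $\{-,+\},\{q,q'\}$.

Type I at all coarse points gives exactly $\mathcal T$.

**Step 3: a flow that bounds $L(T_i)$ from below.** Assign to each oriented edge of $\mathcal T'$ a vector $f_e$ with $|f_e|\le1$. Chain edges along $E_\omega$, oriented away from $r$, get $u=u_\omega$ (at $\beta=0$). At a coarse point on $E_\omega$ write $a=a_\omega$; in I and II, $s_1$ carries "$-$".

- I: $s_1\to q$ gets $u-a$; $s_1\to s_2$ gets $a$; $q'\to s_2$ gets $u-a$.
- II: $s_1\to q'$ gets $a$; $s_1\to s_2$ gets $u-a$; $q\to s_2$ gets $a$.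
- III, with $s_2$ carrying $-,+$: $s_1s_2$ gets $0$; $q\to s_1$ and $s_1\to q'$ get $(q'-q)/|q'-q|$.

Inflow equals outflow at all Steiner points; at $v_\omega$ this reads $u_\omega=u_{\omega1}+u_{\omega2}$, true since $\beta=0$. Let $e$ denote the edge vectors of $T_i$. Then $L(T_i)\ge\sum_ef_e\cdot e$. Regrouping by vertices, each vertex contributes (position)$\,\cdot\,$(inflow $-$ outflow), so only terminals contribute, and the sum equals $X+\sum_b\chi_b$ with $X=\sum_{|\omega|=K}u_\omega\cdot t_\omega-u_\emptyset\cdot r$. Here $\chi_b$ depends on the type at $b$. With $q'-q=\kappa_ia-\frac{\kappa_i}4(u-a)=\kappa_i(\frac54a-\frac14u)$ and $a\cdot u=\frac12$: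

- I: $\chi=(u-a)\cdot q-(u-a)\cdot q'=(a-u)\cdot(q'-q)=\kappa_i\bigl(\frac54-\frac18-\frac58+\frac14\bigr)=\frac34\kappa_i$;
- II: $\chi=a\cdot(q'-q)=\kappa_i\bigl(\frac54-\frac18\bigr)=\frac98\kappa_i$;
- III: $\chi=|q'-q|=\kappa_i\sqrt{\frac{25}{16}+\frac1{16}-\frac5{16}}=\frac{\sqrt{21}}4\kappa_i>\frac98\kappa_i$.

In $T(0,\kappa_i)$, where all types are I, every edge is a positive multiple of its $f_e$ and $|f_e|=1$. So $L(T(0,\kappa_i))=X+\sum_b\frac34\kappa_i$. As $\mathcal T'\ne\mathcal T$ has a coarse point of type II or III, $L(T_i)>L(T(0,\kappa_i))$, a contradiction. $\square$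

## 8. Superlinear excess under the minimality condition: Theorem B

**Step 1: reduction to $d=3$.** Orthogonal projection onto $\mathbb R^3\subset\mathbb R^d$ does not increase lengths. So for terminals $P$ and trees $T$ in $\mathbb R^3$, $L_{\mathcal T}(P)$ and $S(T)$ are the same in $\mathbb R^3$ and in $\mathbb R^d$, $d\ge3$. With Lemma 1 it follows that trees in $\overline{\mathcal A}{}^3_\varepsilon(n)$ also lie in $\overline{\mathcal A}{}^d_\varepsilon(n)$. It suffices to treat $d=3$.

**Step 2: minimality.** We check that the trees belong to $\overline{\mathcal A}{}^3_\varepsilon(n_K)$. Fix $\kappa$ as in Lemma 7 such that also the total length of all jog edges and legs is at most $1$, and write $T_\beta=T(\beta,\kappa)$. Moving a terminal changes the length of one edge only, so each $L_{\mathcal T'}(P)$ is 1-Lipschitz in each terminal. As $P(\beta,\kappa)\to P(0,\kappa)$ for $\beta\to0$ and there are finitely many full topologies, Lemma 7 shows that for small $\beta$ the topology $\mathcal T$ is the unique minimizer of $L_{\mathcal T'}(P(\beta,\kappa))$. By Lemma 1, $S(T_\beta)$ is a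 minimum Steiner tree of the terminals of $T_\beta$, with topology $\mathcal T$. It is even non-degenerate for small $\beta$: along any sequence $\beta\to0$ the trees $S(T_\beta)$ have a subsequence converging to a representation of $\mathcal T$ on $P(0,\kappa)$ of length $L_{\mathcal T}(P(0,\kappa))$, which by uniqueness is $S(T_0)=T(0,\kappa)$. Thus $T_\beta\in\overline{\mathcal A}{}^3_\varepsilon(n_K)$ for all small $\varepsilon$.

**Step 3: the displacement field.** It transports $p_\omega$ through the interior chains without bending and lets it fade out on the end chains. Put $z_{v_\omega}=z_\omega$. At both Steiner points of a jog on chain $\omega$ put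
$$z=\theta\bigl(p_\omega-\tfrac1{\sqrt3}|p_\omega|u_\omega\bigr)=-\tfrac2{\sqrt3}\,\theta\,|p_\omega|\,(u_\omega-a_\omega).$$
The two expressions agree because $u_\omega-a_\omega=\frac12u_\omega-\frac{\sqrt3}2\hat p_\omega$. Here $\theta=1$ on interior chains, $\theta=i/M$ at the $i$-th jog, counted from $r$, on chain $\emptyset$, and $\theta=1-i/M$ at the $i$-th jog, counted from the Steiner point where the chain starts, on chains with $|\omega|=K$. Terminals stay fixed. We compute $P_{d_e}\Delta_e$ in the notation of Lemma 4.

- Jog edges $vv'$: both ends have the same $z$, so $\Delta_e=0$.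
- Legs: one end is fixed and the other has $z$ parallel to $u_\omega-a_\omega$, the direction of the leg. So $P_{d_e}\Delta_e=0$.
- Pieces on interior chains: $P_{u_\omega}z=p_\omega$ at all Steiner points of the chain, including both ends, since $P_{u_\omega}z_\omega=p_\omega$ and $P_{u_{\omega i}}z_\omega=p_{\omega i}$. So $P_{d_e}\Delta_e=0$.
- Pieces on end chains: $P_{u_\omega}z$ interpolates linearly between $0$ at the terminal and $p_\omega$ at the other end, so $|P_{d_e}\Delta_e|=|p_\omega|/M$. The $M$ pieces of length $\ell_\omega/M$ contribute $M\cdot\frac{|p_\omega|^2}{M^2}\cdot\frac M{\ell_\omega}=\frac{|p_\omega|^2}{\ell_\omega}$ to the last sum in (3).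

The jog points have $g=0$, and at $v_\omega$ we have (4). So Lemma 4 gives, if $\ell_e+t\,d_e\cdot\Delta_e\ge\ell_e/2$ for all $e$,
$$L(S(T_\beta))\le L(T_\beta)-3t\sin\beta\,B+t^2R,\quad B=\sigma\sum_{|\omega|<K}c_\omega,\quad R=\frac{|p_\emptyset|^2}{\ell_\emptyset}+\sum_{|\omega|=K}\frac{|p_\omega|^2}{\ell_\omega}.\tag{6}$$

**Step 4: choice of $t$.** Take $t=3\sin\beta\,B/(2R)$. Since $B,R$ are positive and continuous in $\beta$, $t\to0$ as $\beta\to0$. The edge lengths of $T_\beta$ do not depend on $\beta$ and the $z_x$ stay bounded. So $t$ is admissible for small $\beta>0$, and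
$$L(T_\beta)-L(S(T_\beta))\ge\frac{9\sin^2\beta\,B^2}{4R}.$$

**Step 5: the numbers at $\beta=0$.** By (5) the ratio $|p_{\omega i}|^2/|p_\omega|^2$ is $\frac{1/4+\sigma^2}{1+\sigma^2}\in[\frac14,\frac14(1+\frac4K)]$. As $(1+\frac4K)^K\le e^4$, we get $2^{-|\omega|}\le|p_\omega|\le2^{-|\omega|}e^2$. With $c_\omega=|p_\omega|/\sqrt{1+\sigma^2}$ and $\sigma/\sqrt{1+\sigma^2}=1/\sqrt{K+1}$,
$$B\ge\frac1{\sqrt{K+1}}\sum_{j<K}2^j2^{-j}=\frac K{\sqrt{K+1}}\ge\sqrt{K/2},\qquad R\le2^{-K}+2^K4^{-K}e^4=2^{-K}(1+e^4)\le56\cdot2^{-K}.$$
For all $\beta$, $L(S(T_\beta))\le L(T_\beta)\le(2^K+1)+2(2^{K+1}-2)+1<5\cdot2^K$. Therefore, at the values for $\beta=0$,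
$$\frac{9B^2}{4R\cdot5\cdot2^K}\ge\frac{9K/2}{20\cdot56}=\frac{9K}{2240}>\frac K{300}.$$
By continuity of $B$ and $R$, for small $\beta>0$ the relative excess of $T_\beta$ is at least $\frac K{300}\sin^2\beta\ge\frac K{600}\varepsilon$. This proves Theorem B, and the guess is disproved for every $d\ge3$. $\blacksquare$

## 9. The exponent $2/3$ without the minimality condition: Theorem C

### Upper bound

Let $d\ge3$, $\varepsilon$ small, $T\in\mathcal A^d_\varepsilon(n)$, and use the notation of Section 2. Put $\Lambda=L(T)+L(S)$. If $\sqrt{6\varepsilon}\le\frac13$, Theorem A gives $L(T)\le2L(S)$, so $\Lambda\le3L(S)$.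

**Step 1: keep the bending term in (2).** We have
$$|e_S|\ge u_e\cdot e_S+\frac{|P_{u_e}e_S|^2}{2|e_S|}$$
(the second term read as $0$ if $e_S=0$). Indeed $|P_{u_e}e_S|^2=(|e_S|-u_e\cdot e_S)(|e_S|+u_e\cdot e_S)$, and the last factor is at most $2|e_S|$. Moreover $P_{u_e}e_S=-P_{u_e}\delta_e$, as $P_{u_e}e_T=0$. Let $Q=\sum_e|P_{u_e}\delta_e|$. By Cauchy–Schwarz $Q^2\le L(S)\sum_{e_S\ne0}|P_{u_e}e_S|^2/|e_S|$, so
$$L(T)-L(S)\le\sum_v|z_v\cdot g_v|-\frac{Q^2}{2L(S)}.\tag{7}$$

**Step 2: each vertex is nearly a shallow cone.** We show that $g_v$ is, up to $O(\varepsilon)$, normal to a plane. At $v$ let $u_0,u_1,u_2$ be the outward unit vectors, $u_0$ towards the root terminal. They are three distinct points of the unit sphere, hence not collinear. Let $hn$ ($h\ge0$, $|n|=1$) be the foot of the perpendicular from $0$ to their affine plane and $\Pi_0$ the direction space of this plane; if $h=0$, let $n$ be any unit vector perpendicular to $\Pi_0$. Then $n\perp\Pi_0$, $h<1$ and $u_i=hn+\sqrt{1-h^2}\,\hat u_i$ with unit vectors $\hat u_i\in\Pi_0$. The decomposition $g_v=3hn+\sqrt{1-h^2}\sum\hat u_i$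 is orthogonal, so $9h^2\le|g_v|^2\le6\varepsilon$. From $\cos\theta_{ij}=h^2+(1-h^2)\,\hat u_i\cdot\hat u_j$,
$$\hat u_i\cdot\hat u_j-\cos\theta_{ij}=\frac{h^2(\cos\theta_{ij}-1)}{1-h^2}.$$
As $h^2\le\frac23\varepsilon$ and $|\cos\theta_{ij}-1|\le\frac32+\varepsilon$, for small $\varepsilon$ we have $|\hat u_i\cdot\hat u_j+\frac12|\le4\varepsilon$. Since $\arccos$ has derivative $-2/\sqrt3$ at $-\frac12$, for small $\varepsilon$ the angles between the $\hat u_i$ differ from $\frac{2\pi}3$ by at most $5\varepsilon$. In particular $\hat u_1,\hat u_2$ lie on opposite sides of $\hat u_0$ in $\Pi_0$, since otherwise their angle would be at most $10\varepsilon$. Let $e_0=\hat u_0$ and let $e_1,e_2\in\Pi_0$ be the unit vectors at exactly $120^\circ$ to $e_0$ on the sides of $\hat u_1,\hat u_2$. Then $|\hat u_i-e_i|\le5\varepsilon$, and $|\sum\hat u_i|=|\sum(\hat u_i-e_i)|\le10\varepsilon$ because $\sum e_i=0$ and $\hat u_0=e_0$. Hence for small $\varepsilon$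
$$|u_i-e_i|\le h+(1-\sqrt{1-h^2})+5\varepsilon\le2\sqrt\varepsilon,\qquad|g_v-3hn|\le10\varepsilon,\qquad3h\le\sqrt{6\varepsilon}.$$
With $\varsigma_v=z_v\cdot n$ we get
$$|z_v\cdot g_v|\le\sqrt{6\varepsilon}\,|\varsigma_v|+10\varepsilon|z_v|.\tag{8}$$

**Step 3: normal displacement creates transverse size.** This is the counterpart of the growth factor in Section 3: if $z_v$ has a normal part, the children together carry more transverse length than the parent. Let $f_i$ be $e_i$ rotated by $90^\circ$ in $\Pi_0$ and $c_i=z_v\cdot f_i$, so that $c_0=-c_1-c_2$. Let $\vec S$ be the component of $z_v$ orthogonal to $\Pi_0$. Then $|P_{e_i}z_v|=\sqrt{c_i^2+|\vec S|^2}$ and $|\vec S|\ge|\varsigma_v|$. By Minkowski's inequality, if $z_v\ne0$,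
$$|P_{e_1}z_v|+|P_{e_2}z_v|-|P_{e_0}z_v|\ge\sqrt{c_0^2+4|\vec S|^2}-\sqrt{c_0^2+|\vec S|^2}\ge\frac{3|\vec S|^2}{2|z_v|+|z_v|}\ge\frac{\varsigma_v^2}{|z_v|}.$$
The middle inequality rationalizes the difference and uses $\sqrt{c_0^2+|\vec S|^2}\le|z_v|$ and $\sqrt{c_0^2+4|\vec S|^2}\le2|z_v|$. To pass from $e_i$ to $u_i$, note
$$|P_{u_i}z-P_{e_i}z|=\bigl|(z\cdot(u_i-e_i))u_i+(z\cdot e_i)(u_i-e_i)\bigr|\le2|u_i-e_i||z|\le4\sqrt\varepsilon\,|z|.$$
So
$$|P_{u_1}z_v|+|P_{u_2}z_v|-|P_{u_0}z_v|\ge\frac{\varsigma_v^2}{|z_v|}-12\sqrt\varepsilon\,|z_v|.$$

**Step 4: sum over the tree.** The growth must be paid for by bending. Sum over all $v$ with $z_v\ne0$. The left side becomes $\sum_e(|P_{u_e}z_x|-|P_{u_e}z_y|)$ over edges $e$ from parent $x$ to child $y$, since points with $z=0$, in particular terminals, contribute nothing. It is therefore at most $\sum_e|P_{u_e}\delta_e|=Q$. With Lemma 3, $\sum_v\varsigma_v^2/|z_v|\le Q+12\sqrt\varepsilon\,\Lambda$, and by Cauchy–Schwarz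
$$\sum_v|\varsigma_v|\le\Bigl(\sum_v\frac{\varsigma_v^2}{|z_v|}\Bigr)^{1/2}\Bigl(\sum_v|z_v|\Bigr)^{1/2}\le\bigl((Q+12\sqrt\varepsilon\,\Lambda)\Lambda\bigr)^{1/2}.$$

**Step 5: optimize.** Insert this and Lemma 3 into (8) and (7), and put $q=Q/L(S)$, $\Lambda\le3L(S)$:
$$\frac{L(T)-L(S)}{L(S)}\le\sqrt{6\varepsilon}\,\sqrt{3(q+36\sqrt\varepsilon)}+30\varepsilon-\tfrac12q^2\le C_1\sqrt{\varepsilon q}-\tfrac12q^2+C_1\varepsilon^{3/4}+C_1\varepsilon$$
with $C_1=30$, since $\sqrt{18}<30$ and $\sqrt{648}<30$. The function $A\sqrt q-\frac12q^2$ has its maximum over $q\ge0$ at $q=(A/2)^{2/3}$, with value $\frac32(A/2)^{4/3}$. With $A=C_1\sqrt\varepsilon$ this is a constant times $\varepsilon^{2/3}$, and the other terms are smaller. So the relative excess is at most $C\varepsilon^{2/3}$ with an absolute constant $C$.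

### Lower bound

By projection, as in Section 8, it suffices to take $d=3$. Now $K$ may depend on $\varepsilon$, and we take it as large as the lengths of the interior edges allow. Let $\varepsilon$ be small, $K=\lceil\varepsilon^{-1/3}\rceil\le2\varepsilon^{-1/3}$, $\sigma=K^{-1/2}$, and let $T$ be the tree of Section 4 (without jogs) with $|p_\emptyset|=2^K$ and $n=2^K+1$ terminals. Edges may intersect. Put
$$t=\alpha\sqrt{\varepsilon K},\quad\alpha=\tfrac1{2(1+e^{14})},\qquad\ell_\emptyset=2^K,\quad\ell_\omega=5000\,t\,2^{K-|\omega|}\ (1\le|\omega|<K),\quad\ell_\omega=1\ (|\omega|=K).$$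

**Step 1: the sizes of the $p_\omega$.** Since $\sin^2\beta/\varepsilon\to1/\sqrt3$, we have $\beta\le1.1\sqrt\varepsilon$ for small $\varepsilon$. As $\sigma\ge\varepsilon^{1/6}/\sqrt2$, also $\beta\le\sigma$ for small $\varepsilon$. Further $7K\sigma\beta=7\sqrt K\,\beta\le7.7\sqrt2\,\varepsilon^{1/3}\le\frac12$. In (5) the numerator is at least $\frac14+\sigma^2-\sqrt3\sigma\beta$ and the denominator at most $1+\sigma^2$, so the ratio is at least $\frac14-\sqrt3\sigma\beta\ge\frac14(1-7\sigma\beta)$. It is at most $\frac14(1+4\sigma^2+3\beta^2+4\sqrt3\sigma\beta)\le\frac14(1+14\sigma^2)$. Hence, using $(1-7\sigma\beta)^K\ge1-7K\sigma\beta\ge\frac12$ and $(1+\frac{14}K)^K\le e^{14}$,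
$$\tfrac12\,4^{K-|\omega|}\le|p_\omega|^2\le e^{14}\,4^{K-|\omega|}.$$
In particular all $p_\omega\ne0$, so $T$ is defined and is a full (non-degenerate) $\varepsilon$-approximate Steiner tree.

**Step 2: the displacement is admissible.** We check the hypotheses of Lemma 4 for $z_{v_\omega}=z_\omega$ and this $t$. Note $|z_\omega|=|p_\omega|\sqrt{(1+\sigma^2)/(1+\sigma^2\cos^2\beta)}\le\sqrt2\,|p_\omega|$. On interior edges $P_{u_{\omega i}}z_{\omega i}=p_{\omega i}=P_{u_{\omega i}}z_\omega$, so $z_{\omega i}-z_\omega=\lambda u_{\omega i}$ with
$$|\lambda|\le\sqrt2\,(|p_{\omega i}|+|p_\omega|)\le3\sqrt2\,e^7\,2^{K-|\omega i|}<5000\cdot2^{K-|\omega i|}.$$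
There is no bending, and the new length is exactly $\ell_{\omega i}+t\lambda\ge0$. On end edges $\ell+t\,d\cdot\Delta\ge\ell/2$ for small $\varepsilon$, because $t\le\alpha\sqrt2\,\varepsilon^{1/3}\to0$, $|z_\emptyset|\le\sqrt2\,e^72^K$ with $\ell_\emptyset=2^K$, and $|z_\omega|\le2\sqrt2\,e^7$ for $|\omega|=K-1$ with $\ell=1$.

**Step 3: the gain.** On $E_\emptyset$ the transverse part of $\Delta$ is $p_\emptyset$, and on $E_\omega$, $|\omega|=K$, it is $-p_\omega$. So Lemma 4 with (4) gives $L(T)-L(S(T))\ge3t\sin\beta\,B-t^2R$, where $R\le\frac{4^K}{2^K}+2^Ke^{14}=2^K(1+e^{14})$ and, as $c_\omega\ge|p_\omega|/\sqrt2$,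
$$B=\sigma\sum_{|\omega|<K}c_\omega\ge\sigma\sum_{j<K}2^j\cdot\tfrac1{\sqrt2}\cdot\tfrac{2^{K-j}}{\sqrt2}=\tfrac12\sqrt K\,2^K.$$
With $\sin\beta\ge\sqrt{\varepsilon/2}$ and $\alpha^2(1+e^{14})=\frac\alpha2$,
$$L(T)-L(S(T))\ge2^K\varepsilon K\Bigl(\frac{3\alpha}{2\sqrt2}-\alpha^2(1+e^{14})\Bigr)\ge\tfrac\alpha2\,2^K\varepsilon K\ge\tfrac\alpha2\,2^K\varepsilon^{2/3}.$$

**Step 4: the total length.** The root edge and the leaf edges contribute $2^K$ each. Each of the $K-1$ interior generations contributes $2^j\cdot5000\,t\,2^{K-j}=5000\,t\,2^K$. So $L(S(T))\le L(T)\le2^K(2+5000\,tK)$, and $tK=\alpha\sqrt\varepsilon\,K^{3/2}\le2^{3/2}\alpha$. Hence the relative excess is at least $c\,\varepsilon^{2/3}$ with $c=\frac{\alpha}{2(2+5000\cdot2^{3/2}\alpha)}$. This proves Theorem C; its last assertion follows from $\overline F_d\le F_d$. $\blacksquare$
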